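\title{Banach spaces with a unique spreading model that is neither $c_0$ nor $\ell_p$}

\begin{abstract}
We construct reflexive Banach spaces with a $1$-unconditional basis in which every spreading model is equivalent to the unit vector basis of a fixed Orlicz sequence norm $\ell_M$. For $M(t)=t^p(1-c\log t)$ and for $M(t)=e^{2-2/t}$ this basis is not equivalent to that of $c_0$ or of any $\ell_r$, so a question of S.~Argyros has a negative answer. We also show what remains true. If all spreading models of a space are equivalent, then they satisfy a lower $\ell_p$-estimate and upper $\ell_r$-estimates for all $r<p$, for a unique index $p\in[1,\infty]$. They are equivalent to the $\ell_1$ basis if $p=1$, and to the $\ell_p$ or $c_0$ basis if the equivalence is uniform. Every index $p>1$ occurs in a counterexample.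
\end{abstract}

\section{The question and the results}\label{sec:intro}

Scalars are real or complex, and $\mathbb K$ is the scalar field. We write $c_{00}$ for the space of finitely supported scalar sequences and $(e_i)$ for its unit vectors, we identify a tuple $a=(a_1,\dots,a_k)$ with $\sum_i a_ie_i$, and we put $\mathbf 1_n=e_1+\dots+e_n$. For $p=\infty$ the symbol $\|\cdot\|_p$ denotes the sup norm, ``$\ell_\infty$'' means $c_0$, and $1/p=0$.

Let $X$ be an infinite-dimensional Banach space. A sequence $(x_n)$ in $X$ is \emph{seminormalized} if $0<\inf_n\|x_n\|\le\sup_n\|x_n\|<\infty$, and \emph{basic} if every vector of its closed linear span has a unique expansion $\sum_na_nx_n$. By the Brunel--Sucheston theorem, every seminormalized basic sequence has a subsequence $(y_n)$ such that the limit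
\begin{equation}\label{eq:sm}
\|a\|_y:=\lim_{\substack{n_1<\dots<n_k\\ n_1\to\infty}}\Big\|\sum_{i=1}^ka_iy_{n_i}\Big\|
\end{equation}
exists for every $k$ and every $a\in\mathbb K^k$, and defines a norm on $c_{00}$. The sequence $(e_i)$ with the norm $\|\cdot\|_y$ is a \emph{spreading model} of $X$, the one \emph{generated} by $(y_n)$. It records how a fixed number of vectors $y_n$ add up when they are taken far out in the sequence. Two sequences $(u_i)$ and $(v_i)$ in normed spaces are \emph{equivalent} if for some $C\ge1$
\[
C^{-1}\Big\|\sum a_iv_i\Big\|\le\Big\|\sum a_iu_i\Big\|\le C\Big\|\sum a_iv_i\Big\|\qquad(a\in c_{00}),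
\]
and the members of a family of sequences are \emph{uniformly equivalent} if one $C$ serves every pair.

Each $\ell_p$ with $1\le p<\infty$ has a unique spreading model up to equivalence. For $p>1$ this comes from the gliding hump argument recalled in Section~\ref{sec:prelim} and the identity $\|\sum b_jx_j\|_p=\|b\|_p$ for disjointly supported normalized vectors $x_j$. In $c_0$, every spreading model generated by a weakly null sequence is equivalent to the unit vector basis of $c_0$, but the summing basis $s_n=e_1+\dots+e_n$ generates a different one, since $\|s_{n_1}+\dots+s_{n_k}\|_\infty=k$. The following question of S.~Argyros is posed as open in \cite{FPR}.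

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be an infinite-dimensional Banach space all of whose spreading models are equivalent. Must they be equivalent to the unit vector basis of $c_0$ or of $\ell_p$ for some $1\le p<\infty$?}
\medskip

There is a good reason to guess yes. For $a\in\mathbb K^m$ and $b\in\mathbb K^k$ let
\[
a\otimes b=(b_1a_1,\dots,b_1a_m,\ \dots,\ b_ka_1,\dots,b_ka_m)\in\mathbb K^{mk}.
\]
Let $(y_n)$ generate $\|\cdot\|_y$, let $a\ne0$, and form the consecutive blocks $v_n=\sum_{i=1}^ma_iy_{(n-1)m+i}$. The vector $\sum_jb_jv_{n_j}$ is a combination of $mk$ vectors $y_n$, in increasing order, with coefficient list $a\otimes b$. Hence $\|v_n\|\to\|a\|_y$, and the normalized blocks $v_n/\|v_n\|$ generate the spreading model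
\begin{equation}\label{eq:blocks}
b\longmapsto \|a\otimes b\|_y/\|a\|_y .
\end{equation}
If all spreading models are equivalent, then for each $a$ there is a constant $C(a)$ with
\begin{equation}\label{eq:twosided}
C(a)^{-1}\|a\|_y\|b\|_y\le\|a\otimes b\|_y\le C(a)\|a\|_y\|b\|_y\qquad(b\in c_{00}).
\end{equation}
The $\ell_p$ norms satisfy this with equality. Conversely, if $C(a)$ can be chosen independently of $a$, then $n\mapsto\|\mathbf 1_n\|_y$ is multiplicative up to a constant, which points to $n^{1/p}$, and Section~\ref{sec:forced} shows that the norm is then equivalent to $\|\cdot\|_p$. One expects to bound $C(a)$ by a diagonal argument that glues bad blocks into one bad sequence. This works for the right-hand inequality in \eqref{eq:twosided}. It cannot work for the left-hand one, and the answer to the question is no.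

\begin{definition}\label{def:adm}
Let $1<p\le\infty$. A function $M:[0,1]\to[0,1]$ is \emph{$p$-admissible} if it is continuous, convex and strictly increasing, $M(0)=0$, $M(1)=1$, $\lim_{t\to0}M(t)/t=0$, and
\begin{itemize}
\item[(M1)] $M(st)\le M(s)M(t)$ for $s,t\in[0,1]$;
\item[(M2)] if $p<\infty$, then $\omega(t):=M(t)/t^p$ is nonincreasing on $(0,1]$ and $\omega(\tau t)/\omega(t)\to1$ as $t\to0$ for each $\tau\in(0,1)$; if $p=\infty$, then $M(t/2)/M(t)\to0$ as $t\to0$.
\end{itemize}
We write $\ell_M$ for $c_{00}$ with the norm $\|\cdot\|_M$ whose unit ball is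
\[
B_M=\Big\{x\in c_{00}:\ |x_i|\le1\text{ for all }i,\ \ \sum_iM(|x_i|)\le1\Big\}.
\]
\end{definition}

For $p<\infty$ the function $t^p$ is $p$-admissible and gives the $\ell_p$ norm. The examples that matter are
\begin{equation}\label{eq:examples}
M_p(t)=t^p(1-c\log t),\quad c=\frac{p(p-1)}{2p-1}\quad(1<p<\infty),\qquad M_\infty(t)=e^{2-2/t},
\end{equation}
with value $0$ at $t=0$. Proposition~\ref{prop:examples} shows that $M_p$ is $p$-admissible and that the basis of $\ell_{M_p}$ is not equivalent to that of $c_0$ or of any $\ell_r$.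

\begin{theorem}\label{thm:A}
Let $1<p\le\infty$ and let $M$ be $p$-admissible. There is a reflexive Banach space $X$ with a normalized $1$-unconditional basis such that every spreading model of $X$ is equivalent to the unit vector basis of $\ell_M$.
\end{theorem}

\begin{corollary}\label{cor:no}
There are reflexive Banach spaces with a $1$-unconditional basis all of whose spreading models are equivalent to one another but not to the unit vector basis of $c_0$ or of any $\ell_r$, $1\le r<\infty$. All spreading models of every infinite-dimensional closed subspace have the same property.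
\end{corollary}

The second theorem says how much of the guess survives.

\begin{theorem}\label{thm:B}
Let $X$ be an infinite-dimensional Banach space all of whose spreading models are equivalent, and let $\|\cdot\|_y$ be one of them. There is a unique $p\in[1,\infty]$, the \emph{index} of $X$, such that for some constants $K<\infty$ and $C_r<\infty$ and all $a\in c_{00}$,
\begin{equation}\label{eq:index}
K^{-1}\|a\|_p\le\|a\|_y\qquad\text{and}\qquad\|a\|_y\le C_r\|a\|_r\ \text{ for every }1\le r<p .
\end{equation}
\begin{enumerate}
\item[(1)] If $p=1$, the spreading model is equivalent to the basis of $\ell_1$.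
\item[(2)] If the spreading models generated by normalized weakly null basic sequences are uniformly equivalent to one another, the spreading model is equivalent to the basis of $\ell_p$ ($c_0$ if $p=\infty$).
\item[(3)] For every $p\in(1,\infty]$ there is such a space $X$, reflexive and with an unconditional basis, whose index is $p$ and whose spreading model is not equivalent to the basis of $c_0$ or of any $\ell_r$.
\end{enumerate}
\end{theorem}

So $p=1$ is exactly the index at which the conclusion asked for in the question is automatic. We prove \eqref{eq:index}, (1) and (2) first, in Section~\ref{sec:forced}, because they tell us what a counterexample must look like. Section~\ref{sec:model} works out the idea of the construction for $M_\infty$ on indicator vectors, and Sections~\ref{sec:space}--\ref{sec:final} carry it out.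

\section{Bases and spreading models}\label{sec:prelim}

For finite subsets of $\mathbb N$, or finitely supported vectors or functionals, $u<v$ means $\max\operatorname{supp}u<\min\operatorname{supp}v$, and ``$u$ meets $v$'' means that the supports intersect. For $I\subset\mathbb N$, $a|_I$ is the sequence that agrees with $a$ on $I$ and vanishes elsewhere. A \emph{block sequence} of a basic sequence is a sequence $w_1<w_2<\cdots$ of nonzero finite combinations of its terms, supports being taken with respect to the basic sequence; block sequences are basic. A norm on $c_{00}$ is \emph{$1$-unconditional} if $\|(\lambda_ia_i)\|\le\|a\|$ whenever $|\lambda_i|\le1$ for all $i$; such a norm depends only on the moduli $|a_i|$ and is monotone in them. It is \emph{suppression $1$-unconditional} if $\|a|_I\|\le\|a\|$ for all $I$, and \emph{spreading} if $\|\sum a_ie_{m_i}\|=\|\sum a_ie_i\|$ whenever $m_1<m_2<\cdots$; in a spreading norm zero coordinates can be inserted or deleted freely.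

We use the following textbook facts.
\begin{itemize}
\item[(T1)] \emph{Mazur's theorem.} Norm closed convex sets are weakly closed. Hence every tail of a weakly null sequence has convex combinations of arbitrarily small norm.
\item[(T2)] \emph{Selection principle.} A seminormalized weakly null sequence has a basic subsequence.
\item[(T3)] \emph{Gliding hump.} If $X$ has a basis and $(y_n)$ is seminormalized and weakly null, there are a subsequence $(y_{n_i})$ and a block sequence $(w_i)$ of the basis with $\|y_{n_i}-w_i\|\to0$.
\item[(T4)] \emph{James' theorem.} A basis $(e_n)$ of $X$ is \emph{shrinking} if for each $x^*\in X^*$ the norm of $x^*$ restricted to the closed span of $(e_n)_{n>m}$ tends to $0$ as $m\to\infty$, and \emph{boundedly complete} if $\sum a_ne_n$ converges whenever its partial sums are bounded. The space $X$ is reflexive if and only if the basis has both properties.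
\item[(T5)] \emph{Rosenthal's $\ell_1$ theorem.} Every bounded sequence in a Banach space has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$.
\end{itemize}

\begin{lemma}\label{lem:elem}
Let $(y_n)$ generate $\|\cdot\|_y$.
\begin{enumerate}
\item[(a)] The norm $\|\cdot\|_y$ is spreading, and every subsequence of $(y_n)$ generates it.
\item[(b)] A seminormalized basic sequence $(w_n)$ with $\|y_n-w_n\|\to0$ generates $\|\cdot\|_y$.
\item[(c)] $\|y_n\|\to\rho:=\|e_1\|_y>0$, and $(y_n/\|y_n\|)$ generates $\rho^{-1}\|\cdot\|_y$.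
\item[(d)] \emph{(Brunel--Sucheston)} If $(y_n)$ is weakly null, then $\|\cdot\|_y$ is suppression $1$-unconditional.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $\|\sum_{i\le k}a_ie_{m_i}\|_y$ and $\|\sum_{i\le k}a_ie_i\|_y$ are limits of $\|\sum_{i\le k} a_iy_{n_i}\|$ along increasing $k$-tuples with $n_1\to\infty$, and the limit \eqref{eq:sm} does not change when it is taken along fewer tuples. (b) The sums in \eqref{eq:sm} differ by at most $\|a\|_1\sup_{n\ge n_1}\|y_n-w_n\|$. (c) Take $k=1$ in \eqref{eq:sm}, and apply (b) to $y_n/\rho$ and $y_n/\|y_n\|$.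

(d) It suffices to delete one coordinate $j$ of $a\in\mathbb K^k$. Let $a'$ be $a$ with $a_j$ replaced by $0$, let $\varepsilon>0$, and let $n_0$ be such that the norms in \eqref{eq:sm}, for $a$ and for $a'$, are within $\varepsilon$ of their limits when $n_1\ge n_0$. Choose $n_0<n_1<\dots<n_{j-1}$, then by (T1) a convex combination $w=\sum_{n\in P}c_ny_n$ with $\|w\|\le\varepsilon$ and $\min P>\max(n_0,n_{j-1})$, then $\max P<n_{j+1}<\dots<n_k$. With $v=\sum_{i\ne j}a_iy_{n_i}$ we have $v+a_jw=\sum_{n\in P}c_n(v+a_jy_n)$, so
\[
\|a'\|_y-\varepsilon\le\|v\|\le\max_{n\in P}\|v+a_jy_n\|+|a_j|\varepsilon\le\|a\|_y+\varepsilon+|a_j|\varepsilon .\qedhere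
\]
\end{proof}

\section{What a unique spreading model must satisfy}\label{sec:forced}

We first make the right-hand inequality of \eqref{eq:twosided} uniform in $a$, and then extract everything else from the behavior of the norm under $\otimes$. It is convenient to work with an unconditional norm. Let $(y_n)$ be normalized and weakly null and generate $\|\cdot\|_y$, and put
\[
\|a\|_u=\sup\{\|(\lambda_ia_i)\|_y:\ |\lambda_i|\le1\}.
\]
This norm is $1$-unconditional and spreading, $\|e_1\|_u=1$, and
\begin{equation}\label{eq:D}
\|a\|_y\le\|a\|_u\le4\|a\|_y .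
\end{equation}
Indeed, multipliers with values in $[0,1]$ are convex combinations of multipliers with values in $\{0,1\}$, so they do not increase $\|\cdot\|_y$ by Lemma~\ref{lem:elem}(d), and a multiplier with $|\lambda_i|\le1$ is $\lambda^1-\lambda^2+\sqrt{-1}\,(\lambda^3-\lambda^4)$ with $\lambda^1,\dots,\lambda^4$ taking values in $[0,1]$.

The next lemma is a special case of the domination argument of Androulakis, Odell, Schlumprecht and Tomczak-Jaegermann \cite{AOST}; we give a full proof. It is the diagonal argument of the introduction: countably many block sequences are added with weights $2^{-l}$, and suppression unconditionality makes the sum at least as large as each summand.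

\begin{lemma}\label{lem:submult}
Let all spreading models of $X$ be equivalent, and let $(y_n)$ be a normalized weakly null basic sequence generating $\|\cdot\|_y$. There is $K\ge1$ such that $\|a\otimes b\|_u\le K\|a\|_u\|b\|_u$ for all $a,b$.
\end{lemma}

\begin{proof}
Otherwise there are tuples $a^l\in\mathbb K^{m_l}$ and $b^l$ with $\|a^l\|_u=\|b^l\|_u=1$ and $\|a^l\otimes b^l\|_u>8^l$, so $\|a^l\otimes b^l\|_y>8^l/4$ by \eqref{eq:D}. Choose finite sets $P_{n,l}\subset\mathbb N$ for $1\le l\le n$, successive in the lexicographic order of $(n,l)$, with $|P_{n,l}|=m_l$, and let $v_n^l$ be the combination of $(y_q)_{q\in P_{n,l}}$, in increasing order, with coefficient list $a^l$. Since $\|a^l\|_y\le1$, each set can be taken so far out that $\|v_n^l\|\le2$. Put $z_n=\sum_{l\le n}2^{-l}v_n^l$. For fixed $l$ the sequence $(v_n^l)_n$ is a sum of $m_l$ weakly null sequences, and $\|\sum_{L<l\le n}2^{-l}v_n^l\|\le2\cdot2^{-L}$ for all $n$. So $(z_n)$ is bounded and weakly null.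

Let $b\in\mathbb K^k$, $j\le L$ and $L\le n_1<\dots<n_k$. Then
\[
\Big\|\sum_ib_iz_{n_i}\Big\|\ge\Big\|\sum_ib_i\sum_{l\le L}2^{-l}v_{n_i}^l\Big\|-2\cdot2^{-L}\|b\|_1 .
\]
By the order of the sets $P_{n,l}$, the first vector on the right is a combination of terms of $(y_q)$, in increasing order, with coefficient list $c\otimes b$, where $c$ is the concatenation of $2^{-1}a^1,\dots,2^{-L}a^L$. As $n_1\to\infty$ its norm tends to $\|c\otimes b\|_y$. Keeping in each copy of $c$ only the piece $2^{-j}a^j$, we get $\|c\otimes b\|_y\ge2^{-j}\|a^j\otimes b\|_y$ from Lemma~\ref{lem:elem}(a),(d). Letting $L\to\infty$,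
\begin{equation}\label{eq:dominate}
\liminf_{n_1\to\infty}\Big\|\sum_ib_iz_{n_i}\Big\|\ge2^{-j}\|a^j\otimes b\|_y\qquad(j\in\mathbb N).
\end{equation}
With $b=(1)$ and $j=1$ this gives $\liminf\|z_n\|\ge1/8$. By (T2) and the Brunel--Sucheston theorem a subsequence of $(z_n)$ is basic and generates a spreading model $\|\cdot\|_z$. By hypothesis $\|\cdot\|_z\le C\|\cdot\|_y$ for some $C$, and \eqref{eq:dominate} gives $4^j/4<\|b^j\|_z\le C\|b^j\|_y\le C$ for all $j$, a contradiction.
\end{proof}

The proof builds a spreading model that is large; it says nothing about the left-hand inequality of \eqref{eq:twosided}. The rest is an analysis of norms on $c_{00}$. Submultiplicativity determines an exponent from the vectors $\mathbf 1_n$, because $\mathbf 1_m\otimes\mathbf 1_n=\mathbf 1_{mn}$. To pass to a general vector $a=(a_1,\dots,a_k)$ with positive entries we use tensor powers $a^{\otimes1}=a$, $a^{\otimes(m+1)}=a^{\otimes m}\otimes a$, which have exponentially many coordinates but only polynomially many values. The coordinates of $a^{\otimes m}$ are the products $a_{w_1}\cdots a_{w_m}$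 over words $w\in\{1,\dots,k\}^m$. The \emph{type} of a word is the tuple $\tau=(\tau_1,\dots,\tau_k)$ of letter counts. There are at most $(m+1)^k$ types; a type $\tau$ consists of $n_\tau$ coordinates with the common value $v_\tau=\prod_ja_j^{\tau_j}$; and
\begin{equation}\label{eq:types}
\sum_\tau n_\tau v_\tau^p=\|a\|_p^{pm}\quad(p<\infty),\qquad v_\tau n_\tau^{1/p}\le\|a\|_p^m\quad(p\le\infty).
\end{equation}

\begin{lemma}\label{lem:index}
Let $\|\cdot\|_u$ be a $1$-unconditional spreading norm on $c_{00}$ with $\|e_1\|_u=1$ and $\|a\otimes b\|_u\le K\|a\|_u\|b\|_u$, where $K\ge1$, and let $\varphi(n)=\|\mathbf 1_n\|_u$. There is $p\in[1,\infty]$ such that: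
\begin{enumerate}
\item[(a)] $K^{-1}n^{1/p}\le\varphi(n)\le C'_\varepsilon n^{1/p+\varepsilon}$ for all $n\in\mathbb N$ and $\varepsilon>0$, with constants $C'_\varepsilon<\infty$;
\item[(b)] $\|a\|_p\le K\|a\|_u$, and $\|a\|_u\le C_r\|a\|_r$ for $1\le r<p$, with constants $C_r<\infty$;
\item[(c)] if also $\|a\|_u\|b\|_u\le K'\|a\otimes b\|_u$ for all $a,b$, with $K'\ge1$, then $\|a\|_u\le K'\|a\|_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\psi=K\varphi$ is nondecreasing, $1\le\psi(n)\le Kn$, and $\psi(mn)\le\psi(m)\psi(n)$. Let $\sigma=\inf_{n\ge2}\log\psi(n)/\log n$. If $m\ge2$, $q\ge1$ and $m^q\le n<m^{q+1}$, then $\psi(n)\le\psi(m)^{q+1}$, so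
\[
\frac{\log\psi(n)}{\log n}\le\frac{q+1}{q}\cdot\frac{\log\psi(m)}{\log m}.
\]
As $n\to\infty$ we have $q\to\infty$, and $m$ is arbitrary, so $\log\psi(n)/\log n\to\sigma$; the bounds on $\psi$ give $\sigma\in[0,1]$. Put $1/p=\sigma$. The lower bound in (a) is the definition of $\sigma$ as an infimum (and $K\ge1$ for $n=1$); the upper bound holds because $\sigma$ is the limit.

(b) If $p=\infty$, the lower estimate is $\|a\|_u\ge|a_i|\,\|e_i\|_u$. Let $p<\infty$. We may assume that $a$ has $k$ positive entries. By \eqref{eq:types} some type has $n_\tau v_\tau^p\ge(m+1)^{-k}\|a\|_p^{pm}$. Restricting $a^{\otimes m}$ to the coordinates of this type,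
\[
K^{m-1}\|a\|_u^m\ge\|a^{\otimes m}\|_u\ge v_\tau\varphi(n_\tau)\ge K^{-1}v_\tau n_\tau^{1/p}\ge K^{-1}(m+1)^{-k/p}\|a\|_p^m .
\]
Taking $m$-th roots and letting $m\to\infty$ gives $K\|a\|_u\ge\|a\|_p$. For the upper estimate let $1\le r<p$ and choose $\varepsilon>0$ with $\kappa:=r(1/p+\varepsilon)<1$. Let $\|a\|_r=1$ and $A_m=\{i:2^{-m-1}<|a_i|\le2^{-m}\}$ for $m\ge0$. These sets cover $\operatorname{supp}a$, and $|A_m|\le2^{(m+1)r}$. Hence
\[
\|a\|_u\le\sum_{m:\,A_m\ne\emptyset}2^{-m}\varphi(|A_m|)\le\sum_{m\ge0}2^{-m}C'_\varepsilon2^{(m+1)\kappa}=:C_r<\infty .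
\]

(c) Now $\chi=\varphi/K'$ satisfies $\chi(m)\chi(n)\le\chi(mn)$, so $\chi(n)^m\le\chi(n^m)\le C'_\varepsilon n^{m(1/p+\varepsilon)}$. Taking $m$-th roots, letting $m\to\infty$ and then $\varepsilon\to0$ gives $\varphi(n)\le K'n^{1/p}$. For $a$ with $k$ positive entries, split $a^{\otimes m}$ by types and use \eqref{eq:types}:
\[
\|a\|_u^m\le K'^{\,m-1}\|a^{\otimes m}\|_u\le K'^{\,m-1}\sum_\tau v_\tau\varphi(n_\tau)\le K'^{\,m}\sum_\tau v_\tau n_\tau^{1/p}\le K'^{\,m}(m+1)^k\|a\|_p^m .
\]
Take $m$-th roots and let $m\to\infty$.
\end{proof}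

\begin{proof}[Proof of Theorem~\ref{thm:B}, except part \emph{(3)}]
All assertions are unchanged when $\|\cdot\|_y$ is replaced by an equivalent norm, so we may choose the spreading model.

\emph{Uniqueness of $p$.} If $p<p'$ both satisfy \eqref{eq:index}, pick $p<r<p'$. Then $K^{-1}n^{1/p}\le\|\mathbf 1_n\|_y\le C_rn^{1/r}$ for all $n$, which is false.

\emph{The case that $X$ contains a sequence equivalent to the $\ell_1$ basis.} Such a sequence is seminormalized and basic, and the inequalities of the equivalence hold for all subsequences and pass to the limit \eqref{eq:sm}. So one spreading model, hence each, is equivalent to the $\ell_1$ basis. Then \eqref{eq:index} holds with $p=1$, and the conclusions of (1) and (2) hold.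

\emph{The remaining case.} The unit ball of $X$ is not totally bounded, so it contains a sequence $(x_n)$ with $\inf_{m\ne n}\|x_m-x_n\|>0$. By (T5) we may assume that $(x_n)$ is weakly Cauchy. The differences $x_{2n}-x_{2n+1}$ are seminormalized and weakly null. Normalizing them and applying (T2) and the Brunel--Sucheston theorem, we get a normalized weakly null basic sequence $(y_n)$ generating a spreading model $\|\cdot\|_y$. Lemmas~\ref{lem:submult} and~\ref{lem:index}(b), with \eqref{eq:D}, give \eqref{eq:index}. If $p=1$, the lower estimate and $\|a\|_y\le\|a\|_1$ give (1). For (2), let $C$ be the constant of uniform equivalence. For $a\ne0$ the normalized blocks $v_n/\|v_n\|$ of the introduction are basic and weakly null and generate \eqref{eq:blocks}. So $\|a\|_y\|b\|_y\le C\|a\otimes b\|_y$, and by \eqref{eq:D} the hypothesis of Lemma~\ref{lem:index}(c) holds with $K'=16C$. Parts (b) and (c) of that lemma show that $\|\cdot\|_u$, hence $\|\cdot\|_y$, is equivalent to $\|\cdot\|_p$.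
\end{proof}

A counterexample must therefore have a spreading model that is submultiplicative under $\otimes$, is not supermultiplicative, and exceeds $\|\cdot\|_p$ only by a factor smaller than every power. The norms $\|\cdot\|_{M_p}$ are of this kind.

\section{The norms $\ell_M$}\label{sec:orlicz}

Fix $p\in(1,\infty]$ and a $p$-admissible $M$. For $\|x\|_\infty\le1$ let $\mu(x)=\sum_iM(|x_i|)$, the \emph{modular} of $x$. Since $M$ is convex and increasing, $B_M$ is convex; it is invariant under unimodular scalars, and its trace on each $\mathbb K^n$ is a compact neighborhood of $0$. So $B_M$ is the closed unit ball of the norm $\|x\|_M=\inf\{\lambda>0:x/\lambda\in B_M\}$. This norm is $1$-unconditional and invariant under permutations of the coordinates, $\|e_i\|_M=1$, and $\|x\|_\infty\le\|x\|_M$.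

For $\beta\in c_{00}$ put $\langle\beta,x\rangle=\sum_i\beta_ix_i$ and $\|\beta\|_*=\sup\{|\langle\beta,x\rangle|:x\in B_M\}$. This dual norm is again $1$-unconditional and permutation invariant, and $\|\beta\|_\infty\le\|\beta\|_*$ because $e_i\in B_M$. By compactness and unconditionality the supremum is attained at some $x\in B_M$ with $\operatorname{supp}x\subset\operatorname{supp}\beta$ and $\beta_ix_i\ge0$. Dually, for $b\in c_{00}$ there is $\beta$ with
\[
\|\beta\|_*\le1,\qquad\beta_ib_i\ge0,\qquad\operatorname{supp}\beta\subset\operatorname{supp}b,\qquad\langle\beta,b\rangle=\|b\|_M;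
\]
we say that $\beta$ \emph{norms} $b$. To get it, take $\beta'$ with $\|\beta'\|_*\le1$ and $\langle\beta',b\rangle=\|b\|_M$ from the Hahn--Banach theorem and put $\beta_i=|\beta_i'|\,\overline{b_i}/|b_i|$ on $\operatorname{supp}b$ and $\beta_i=0$ elsewhere.

Let $\varphi_M(n)=\|\mathbf 1_n\|_M$. The next lemma is the only place where $M(t)/t\to0$ is used. Without that hypothesis $M(t)/t$, which is nondecreasing by convexity, would lie between two positive constants, and $\|\cdot\|_M$ would be equivalent to $\|\cdot\|_1$.

\begin{lemma}\label{lem:phi}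
We have $\varphi_M(n)=1/M^{-1}(1/n)$, $\|\mathbf 1_n\|_*=n/\varphi_M(n)$, $\varphi_M(n)\to\infty$ and $\varphi_M(n)/n\to0$. For every $\delta>0$ there is $N(\delta)\in\mathbb N$ such that $\|\beta\|_*\le1$ implies $\#\{i:|\beta_i|\ge\delta\}\le N(\delta)$.
\end{lemma}

\begin{proof}
Let $t_n=M^{-1}(1/n)$, so $t_n\to0$. For $t\in[0,1]$, $t\mathbf 1_n\in B_M$ if and only if $nM(t)\le1$, that is, $t\le t_n$. So $\varphi_M(n)=1/t_n\to\infty$ and $\varphi_M(n)/n=M(t_n)/t_n\to0$. For $x\in B_M$, convexity gives $M(\frac1n\sum_{i\le n}|x_i|)\le\frac1n$, so $|\langle\mathbf 1_n,x\rangle|\le nt_n$, with equality for $x=t_n\mathbf 1_n$. If $|\beta_i|\ge\delta$ for $n$ indices $i$, then $1\ge\|\beta\|_*\ge\delta\|\mathbf 1_n\|_*=\delta n/\varphi_M(n)$, which bounds $n$.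
\end{proof}

\begin{proposition}\label{prop:examples}
For $1<p\le\infty$ the function $M=M_p$ of \eqref{eq:examples} is $p$-admissible,
\begin{equation}\label{eq:phiex}
\frac{\log\varphi_M(n)}{\log n}\to\frac1p\qquad\text{and}\qquad\frac{\varphi_M(n)}{n^{1/p}}\to\infty ,
\end{equation}
and the basis of $\ell_M$ is not equivalent to that of $c_0$ or of any $\ell_r$, $1\le r<\infty$. Moreover $\varphi_{M_\infty}(n)=1+\frac12\log n$.
\end{proposition}

\begin{proof}
In both cases $M$ is continuous, $M(1)=1$ and $M(t)/t\to0$. Let $p<\infty$. Since $0<c<p$, on $(0,1]$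
\[
M'(t)=t^{p-1}(p-c-pc\log t)>0,\qquad M''(t)=t^{p-2}\big[(p-1)(p-c-pc\log t)-pc\big]\ge0,
\]
because the bracket is at least $(p-1)(p-c)-pc=p(p-1)-c(2p-1)=0$. With $\xi=-c\log s$ and $\zeta=-c\log t$, (M1) reads $1+\xi+\zeta\le(1+\xi)(1+\zeta)$. The function $\omega(t)=1-c\log t$ is decreasing and $\omega(\tau t)/\omega(t)=1-c\log\tau/\omega(t)\to1$, which is (M2). The equation $nM(1/\varphi)=1$ for $\varphi=\varphi_M(n)$ reads $\varphi^p=n(1+c\log\varphi)$. Since $1\le\varphi\le n$, we get $n\le\varphi^p\le n(1+c\log n)$, and $\varphi^p/n\to\infty$ because $\varphi\to\infty$. This is \eqref{eq:phiex}.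

Let $p=\infty$. Then $M'=2t^{-2}M>0$ and $M''=(4t^{-4}-4t^{-3})M\ge0$. After taking logarithms, (M1) reads $(1-\frac1s)(1-\frac1t)\ge0$. Also $M(t/2)/M(t)=e^{-2/t}\to0$. The equation $ne^{2-2\varphi}=1$ gives $\varphi=1+\frac12\log n$, and \eqref{eq:phiex} follows.

If the basis were equivalent to that of $\ell_r$, $1\le r\le\infty$, then $\varphi_M(n)/n^{1/r}$ would lie between two positive constants. The first limit in \eqref{eq:phiex} forces $r=p$, and the second excludes it.
\end{proof}

\section{The model case $M(t)=e^{2-2/t}$}\label{sec:model}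

In this section $M=M_\infty$ and $\varphi(n)=1+\frac12\log n$. We write $\mathbf 1_P=\sum_{n\in P}e_n$ and let $e_n^*$ be the $n$-th coordinate functional. Four computations lead to the definition of the space.

\emph{Blocks of fixed length are harmless.} For $a=\mathbf 1_m$ and $b=\mathbf 1_k$ the norm \eqref{eq:blocks} is
\[
\frac{\varphi(mk)}{\varphi(m)}=1+\frac{\frac12\log k}{\varphi(m)}\in\Big[\frac{\varphi(k)}{\varphi(m)},\ \varphi(k)\Big].
\]
For fixed $m$ this is comparable to $\varphi(k)$, with a constant $\varphi(m)$ that is unbounded in $m$. This is the nonuniformity that Theorem~\ref{thm:B} leaves room for.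

\emph{Blocks of growing length destroy uniqueness in $\ell_M$ itself.} Let $P_1<P_2<\cdots$ with $m_j=|P_j|\to\infty$ and $x_j=\mathbf 1_{P_j}/\varphi(m_j)$. For $\lambda>1$, using $me^{2-2\varphi(m)}=1$,
\[
\mu\Big(\lambda^{-1}\sum_{l=1}^kx_{j_l}\Big)=\sum_{l=1}^km_{j_l}e^{2-2\lambda\varphi(m_{j_l})}=\sum_{l=1}^ke^{-2(\lambda-1)\varphi(m_{j_l})}\to0\qquad(j_1\to\infty).
\]
So $\|\sum_lx_{j_l}\|_M\to1$, and by unconditionality $(x_j)$ generates the sup norm. The completion of $\ell_M$ is not a counterexample, and the norm must be enlarged on sums of flat blocks. The block $x_j$ is normed by $g_j=\frac{\varphi(m_j)}{m_j}\sum_{n\in P_j}e_n^*$, whose coefficients have $\|\cdot\|_*$-norm $1$ by Lemma~\ref{lem:phi}. The natural repair is to declare that $\theta\sum_j\beta_jg_j$ has norm at most $1$ whenever $\|\beta\|_*\le1$, for a fixed $\theta>0$, and to iterate this operation, since the new space has new flat blocks.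

\emph{Unrestricted iteration enlarges too much.} Suppose that the operation $\theta\sum\beta_ig_i$ is allowed for all successive $g_i$ already constructed. Let $P_1<\dots<P_n$ have $n$ elements each, $P=\bigcup_iP_i$, and
\[
g_i=\theta\,\frac{\varphi(n)}n\sum_{t\in P_i}e_t^*,\qquad f=\theta\,\frac{\varphi(n)}n\sum_{i=1}^ng_i .
\]
Then $f(\mathbf 1_P)=\theta^2\varphi(n)^2=\theta^2(1+\frac12\log n)^2$ wherever $P$ lies, while $\varphi(n^2)=1+\log n$. So the basis would no longer have $\ell_M$ as a spreading model.

\emph{The restriction.} The two families of functionals differ in one respect. In the family we want, the coefficients $\varphi(m_j)/m_j$ tend to $0$, so along a subsequence each $g_j$ has coefficients smaller than the reciprocal of the position at which its predecessor ends. In the family we do not want, the coefficients $\varphi(n)/n$ are fixed while the spreading model pushes $P$ to infinity. So we allow $\theta\sum\beta_ig_i$ only if each $g_i$ with $i\ge2$ is a coordinate functional or has coefficients at most $1/\max\operatorname{supp}g_{i-1}$. Let us test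 the rule, with $\theta=\frac12$, on $x=\mathbf 1_P$ with $|P|=k\le\min P$ and on functionals of depth two: each $g_i$ is some $e_t^*$ or of the form $\theta\sum_t\gamma_te_t^*$ with $\|\gamma\|_*\le1$. Let $g_{i_0}$ be the first $g_i$ that meets $P$. Nothing useful is known about its coefficients, and $|g_{i_0}(x)|\le\varphi(k)$. For $i>i_0$ the predecessor $g_{i-1}$ ends at a position at least $k$, so $|\gamma_t|\le1/k$ and $|g_i(x)|\le1$; moreover $g_i(x)\neq0$ for at most $k$ indices. Therefore
\[
|f(x)|\le\theta\varphi(k)+\theta\|\beta\|_*\varphi(k)\le\varphi(k).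
\]
A flat functional sees $k$ far-out vectors only in the $c_0$ sense, and combining $c_0$-estimates by $\beta$ costs no more than $\|\cdot\|_M$. For a general $p$-admissible $M$, read $\ell_p$ for $c_0$; Lemmas~\ref{lem:B} and~\ref{lem:C} are the two statements just made.

\section{The space $X$}\label{sec:space}

Again $M$ is any $p$-admissible function. Put $\theta=\frac12$ and $G=\{\lambda e_n^*:n\in\mathbb N,\ |\lambda|\le1\}$. We define sets of finitely supported functionals on $c_{00}$ by recursion on the depth $m$; the lower index $s\in\mathbb N$ measures flatness. Let $W^0=G$ and $W^0_s=\{0\}$. Let $W_s^{m+1}$ be the set of all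
\begin{equation}\label{eq:rep}
f=\theta\sum_{i=1}^d\beta_ig_i,\qquad d\ge0,\qquad g_1<\dots<g_d\text{ nonzero},\qquad\|\beta\|_*\le1,\qquad\|\beta\|_\infty\le\frac1s,
\end{equation}
such that $g_i\in W^m$ for all $i$, and $g_i\in G\cup W^m_{s_i}$ with $s_i=\max\operatorname{supp}g_{i-1}$ for $i\ge2$. Put
\[
W^{m+1}=G\cup W_1^{m+1},\qquad W_s=\bigcup_mW_s^m,\qquad W=\bigcup_mW^m=G\cup W_1 .
\]
The sets $W^m_s$ decrease with $s$, directly from the definition. They and the sets $W^m$ increase with $m$: this holds from $m=0$ to $m=1$ (take $d=0$), and the recursion is monotone. Since finitely many $g_i$ occur at a common depth, $f\in W_s$ if and only if $f$ can be written as in \eqref{eq:rep} with $g_1\in W$ and with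
\begin{equation}\label{eq:size}
g_i\in G\cup W_{\max\operatorname{supp}g_{i-1}}\qquad(i\ge2).
\end{equation}
We call this an \emph{$s$-representation} of $f$ and \eqref{eq:size} the \emph{size condition}. Only the top-level coefficients $\beta_i$ of a member of $W_s$ are required to be small.

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] If $f\in W_s$ (respectively $f\in W$) and $|\lambda_n|\le1$ for all $n$, then the coordinatewise product $\lambda f$ is in $W_s$ (respectively $W$). In particular these sets are closed under restriction.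
\item[(b)] Let $f=\theta\sum_{i\le d}\beta_ig_i$ be a $1$-representation, $I\subset\{1,\dots,d\}$ and $f_I=\theta\sum_{i\in I}\beta_ig_i$. Then $f_I\in\|\beta|_I\|_*W_1$. If $\|\beta|_I\|_\infty\le1/s$, then $f_I\in W_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We show $\lambda W_s^m\subset W_s^m$ and $\lambda W^m\subset W^m$ by induction on $m$, noting that $\lambda G\subset G$. Let $f\in W_s^{m+1}$ be as in \eqref{eq:rep}. Then $\lambda f=\theta\sum\beta_i\lambda g_i$, where we drop the $i$ with $\lambda g_i=0$; this does not increase $\|\beta\|_*$ or $\|\beta\|_\infty$. By induction $\lambda g_i\in W^m$, and $\lambda g_i\in G\cup W^m_{s_i}$ for $i\ge2$. If $i'<i$ are consecutive surviving indices, then $\max\operatorname{supp}\lambda g_{i'}\le\max\operatorname{supp}g_{i-1}=s_i$, so the new size condition is weaker than the old one, because $W^m_s$ decreases with $s$.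

(b) Deleting functionals weakens the size condition for the same reason. If $\beta|_I\ne0$, the coefficients $\beta|_I/\|\beta|_I\|_*$ have dual norm $1$, hence sup norm at most $1$, which gives the first claim; if $\beta|_I=0$, then $f_I=0$. For the second claim use the coefficients $\beta|_I$ themselves.
\end{proof}

Let $\|x\|=\sup_{f\in W}|f(x)|$ for $x\in c_{00}$. By induction on $m$, every $f\in W$ has coordinates of modulus at most $1$, since the $g_i$ have disjoint supports and $\theta|\beta_i|\le1$. Together with $G\subset W$ this gives $\|x\|_\infty\le\|x\|\le\|x\|_1$. Since $f(\lambda x)=(\lambda f)(x)$, Lemma~\ref{lem:closure}(a) shows that the norm is $1$-unconditional. Let $X$ be the completion of $(c_{00},\|\cdot\|)$. Then $(e_n)$ is a normalized $1$-unconditional basis of $X$.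

One observation is used in both estimates below. Let $f=\theta\sum\beta_ig_i$ be a $1$-representation, let $x\in c_{00}$ satisfy $\min\operatorname{supp}x\ge s$, and let $i_0$ be the first index such that $g_{i_0}$ meets $x$. For $i>i_0$ we have $\max\operatorname{supp}g_{i-1}\ge\max\operatorname{supp}g_{i_0}\ge\min\operatorname{supp}x\ge s$, so
\begin{equation}\label{eq:key}
g_i\in G\cup W_s\quad(i>i_0),\qquad\text{while}\qquad|\theta\beta_{i_0}g_{i_0}(x)|\le\theta\|x\| .
\end{equation}
The one uncontrolled term sees at most half of the norm; this is the role of $\theta<1$.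

\section{The lower estimate}\label{sec:lower}

To combine norming functionals of a block sequence we need the size condition. If the blocks have a large coordinate we use members of $G$, which are exempt from it. If the blocks are flat we must show that, for every $s$, infinitely many of them are normed by members of $W_s$ up to a factor independent of $s$.

\begin{proposition}\label{prop:lower}
For every normalized block sequence $(x_j)$ of $(e_n)$ there are an infinite set $L\subset\mathbb N$ and $c>0$ such that $\|\sum_ib_ix_{j_i}\|\ge c\|b\|_M$ for all $j_1<j_2<\cdots$ in $L$ and all $b\in c_{00}$.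
\end{proposition}

\begin{proof}
It suffices to find $L$, $c_1>0$ and nonzero $f_j\in W$ ($j\in L$) with $\operatorname{supp}f_j\subset\operatorname{supp}x_j$ and $f_j(x_j)\ge c_1$ such that $f_j\in G\cup W_{\max\operatorname{supp}f_{j'}}$ whenever $j'<j$ in $L$. Indeed, if $\beta$ norms $b\in\mathbb K^k$, then $\theta\sum_{i\le k}\beta_if_{j_i}$ is a $1$-representation of a member of $W$, and its value at $\sum b_ix_{j_i}$ is $\theta\sum\beta_ib_if_{j_i}(x_{j_i})\ge\theta c_1\|b\|_M$, because $\beta_ib_i\ge0$.

\emph{Case 1: $\limsup\|x_j\|_\infty>c_1$ for some $c_1>0$.} For infinitely many $j$ there is $n_j$ with $|x_j(n_j)|\ge c_1$. Take $f_j=\lambda_je^*_{n_j}\in G$ with $|\lambda_j|=1$ and $f_j(x_j)>0$.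

\emph{Case 2: $\|x_j\|_\infty\to0$.} Let $\alpha_s=\limsup_j\sup_{f\in W_s}|f(x_j)|$, which is nonincreasing in $s$. We claim that $\alpha:=\inf_s\alpha_s>0$. Suppose $\alpha=0$ and let $\varepsilon=\frac18$. Choose $s_0$ with $\alpha_{s_0}<\varepsilon$, let $N=N(1/s_0)$ be as in Lemma~\ref{lem:phi}, and choose $s_1$ with $\alpha_{s_1}<\varepsilon/N$. Fix $j$ so large that
\[
\sup_{f\in W_{s_0}}|f(x_j)|\le\varepsilon,\qquad\sup_{f\in W_{s_1}}|f(x_j)|\le\frac\varepsilon N,\qquad\|x_j\|_\infty\le\frac\varepsilon N,\qquad\min\operatorname{supp}x_j\ge s_1 .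
\]
Let $f\in W$. If $f\in G$, then $|f(x_j)|\le\varepsilon$. Otherwise let $f=\theta\sum\beta_ig_i$ be a $1$-representation and let $i_0$ be the first index such that $g_{i_0}$ meets $x_j$; if there is none, $f(x_j)=0$. The terms with $i<i_0$ vanish on $x_j$, and the others fall into three groups.
\begin{itemize}
\item The term $i=i_0$ contributes at most $\theta$ by \eqref{eq:key}.
\item There are at most $N$ indices $i>i_0$ with $|\beta_i|>1/s_0$. For each, $g_i\in G\cup W_{s_1}$ by \eqref{eq:key}, so $|g_i(x_j)|\le\varepsilon/N$. Together they contribute at most $\varepsilon$.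
\item The terms $i>i_0$ with $|\beta_i|\le1/s_0$ form a member of $W_{s_0}$ by Lemma~\ref{lem:closure}(b) and contribute at most $\varepsilon$.
\end{itemize}
So $|f(x_j)|\le\theta+2\varepsilon=\frac34$ for all $f\in W$, contradicting $\|x_j\|=1$. This proves the claim.

For every $s$ there are now infinitely many $j$ with $|f(x_j)|\ge\alpha/2$ for some $f\in W_s$. Choose inductively $j(1)<j(2)<\cdots$ and $f_{j(i)}\in W_{\sigma_i}$ with $|f_{j(i)}(x_{j(i)})|\ge\alpha/2$, where $\sigma_1=1$ and $\sigma_i=\max\operatorname{supp}x_{j(i-1)}$. By Lemma~\ref{lem:closure}(a) we may restrict $f_{j(i)}$ to $\operatorname{supp}x_{j(i)}$ and multiply it by a unimodular scalar so that $f_{j(i)}(x_{j(i)})\ge\alpha/2$. If $i'<i$, then $\max\operatorname{supp}f_{j(i')}\le\sigma_i$, so $f_{j(i)}\in W_{\sigma_i}\subset W_{\max\operatorname{supp}f_{j(i')}}$. Take $L=\{j(i):i\in\mathbb N\}$ and $c_1=\alpha/2$.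
\end{proof}

\section{Three block inequalities in $\ell_M$}\label{sec:blocks}

In the upper estimate a functional $\theta\sum\beta_ig_i$ acts on blocks $x_l$, and Lemma~\ref{lem:closure}(b) bounds its value at $x_l$ by $\|\beta|_{I_l}\|_*$, where $I_l$ indexes the $g_i$ that meet $x_l$. So we need bounds for $\sum_l|b_l|\,\|\beta|_{I_l}\|_*$. The general bound comes from (M1), which is used only here. When all $x_l$ in the proof below are copies of one vector $a$, the proof gives $\|a\otimes b\|_M\le\|a\|_M\|b\|_M$, the inequality that Lemma~\ref{lem:submult} makes necessary up to a constant.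

\begin{lemma}\label{lem:A}
If the sets $I_l$ are pairwise disjoint and $b,\beta\in c_{00}$, then $\sum_l|b_l|\,\|\beta|_{I_l}\|_*\le\|b\|_M\|\beta\|_*$.
\end{lemma}

\begin{proof}
Let $\|b\|_M\le1$ and take $x_l\in B_M$ supported in $I_l$ with $\langle\beta,x_l\rangle=\|\beta|_{I_l}\|_*$. The vector $x=\sum|b_l|x_l$ has coordinates of modulus at most $1$, and by (M1)
\[
\mu(x)=\sum_{l,i}M(|b_l|\,|x_l(i)|)\le\sum_lM(|b_l|)\mu(x_l)\le1 .
\]
So $x\in B_M$, and the left side equals $\langle\beta,x\rangle\le\|\beta\|_*$.
\end{proof}

For flat $\beta$ the bound improves from $\|b\|_M$ to $\|b\|_p$. This uses (M2), which says that near $0$ the function $M$ scales like $t^p$.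

\begin{lemma}\label{lem:B}
For each $k$ there is $\delta_k>0$ such that, if $\|\beta\|_*\le1$, $\|\beta\|_\infty\le\delta_k$ and $I_1,\dots,I_{k'}$ are pairwise disjoint with $k'\le k$, then $\sum_{l\le k'}|b_l|\,\|\beta|_{I_l}\|_*\le3\|b\|_p$ for all $b\in\mathbb K^{k'}$.
\end{lemma}

\begin{proof}
\emph{Flat vectors.} We find $\eta\in(0,1)$, depending only on $k$, such that disjointly supported $x_1,\dots,x_{k'}\in B_M$ with $\|x_l\|_\infty\le\eta$ satisfy $\|\sum b_lx_l\|_M\le2\|b\|_p$. We may assume $b_l\ge0$ and $\|b\|_p=1$, so $b_l\le1$.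

Let $p<\infty$. The limit in (M2) is available only for a fixed ratio $\tau$, so small coefficients are treated separately. Put $\tau=\frac1{4k}$ and choose $\eta$ with $\omega(\tau t)\le\frac32\omega(t)$ for $0<t\le\eta$. If $b_l\ge\tau$ and $0<t\le\eta$, then, since $\omega$ is nonincreasing,
\[
M(b_lt)=b_l^pt^p\omega(b_lt)\le b_l^pt^p\omega(\tau t)\le\tfrac32b_l^pM(t).
\]
Hence $x'=\sum_{b_l\ge\tau}b_lx_l$ has $\mu(x')\le\frac32\sum b_l^p\le\frac32$. Convexity and $M(0)=0$ give $\mu(\frac23x')\le\frac23\mu(x')\le1$, so $\|x'\|_M\le\frac32$. The remaining terms have norm at most $k\tau=\frac14$.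

Let $p=\infty$. Choose $\eta$ with $M(t/2)\le M(t)/k$ for $0\le t\le\eta$. Then $\mu(\frac12\sum b_lx_l)\le\sum_{l,i}M(|x_l(i)|/2)\le\frac1k\sum_{l\le k'}\mu(x_l)\le1$.

\emph{Flat functionals.} Put $\delta_k=M(\eta)/k$. Take $x_l\in B_M$ supported in $I_l$ with $\langle\beta,x_l\rangle=\|\beta|_{I_l}\|_*$. These vectors need not be flat, but their tall coordinates are few and $\beta$ is small on them. Write $x_l=x_l'+x_l''$, where $x_l''$ collects the coordinates of modulus greater than $\eta$. Since $\mu(x_l)\le1$, there are at most $1/M(\eta)$ of them, each of modulus at most $1$, so $|\langle\beta,x_l''\rangle|\le\delta_k/M(\eta)=1/k$. Therefore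
\[
\sum_l|b_l|\langle\beta,x_l\rangle\le\Big\|\sum_l|b_l|x_l'\Big\|_M+\frac{k'}{k}\|b\|_\infty\le2\|b\|_p+\|b\|_p .\qedhere
\]
\end{proof}

The last inequality says that taking $\ell_p$ norms inside groups and the $\ell_M$ norm across groups costs nothing. With $\|\cdot\|_M$ in place of $\|\cdot\|_p$ inside the groups it fails for $M_\infty$, even up to a constant: for $b=\mathbf 1_{n^2}$ and $n$ groups of size $n$ it would compare $\varphi_M(n)^2$ with $\varphi_M(n^2)$.

\begin{lemma}\label{lem:C}
If $\Lambda^i$ are pairwise disjoint finite sets, then $\big\|(\|b|_{\Lambda^i}\|_p)_i\big\|_M\le\|b\|_M$.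
\end{lemma}

\begin{proof}
Let $\|b\|_M\le1$ and $t_i=\|b|_{\Lambda^i}\|_p$. It suffices to show $t_i\le1$ and $M(t_i)\le\sum_{l\in\Lambda^i}M(|b_l|)$, and to sum over $i$. If $p=\infty$, then $t_i=0$ or $t_i=|b_l|$ for some $l\in\Lambda^i$. Let $p<\infty$. Since $\omega\ge\omega(1)=1$, we have $t_i^p\le\sum|b_l|^p\le\mu(b)\le1$. If $t_i>0$, then $|b_l|\le t_i$ for $l\in\Lambda^i$ and $\omega$ is nonincreasing, so, summing over the $l\in\Lambda^i$ with $b_l\neq0$,
\[
M(t_i)=\sum_l|b_l|^p\omega(t_i)\le\sum_l|b_l|^p\omega(|b_l|)=\sum_lM(|b_l|).\qedhere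
\]
\end{proof}

\section{The upper estimate}\label{sec:upper}

Lemmas~\ref{lem:A} and~\ref{lem:B} need disjoint sets $I_l$. A single functional $g_i$ can meet many blocks, so the sets $I_l$ can overlap heavily; but among the blocks met by at least two functionals only neighbors overlap (Figure~\ref{fig:cases}).

\begin{lemma}\label{lem:overlap}
Let $g_1<\dots<g_d$ and $x_1<\dots<x_k$ be nonzero and $I_l=\{i:g_i\text{ meets }x_l\}$. Then $\{l:|I_l|\ge2\}$ is the union of two classes, in each of which the sets $I_l$ are pairwise disjoint.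
\end{lemma}

\begin{proof}
Let $l_1<l_2<\cdots$ enumerate the set; the classes are given by the parity of $r$ in $l_r$. Suppose $i\in I_{l_r}\cap I_{l_{r'}}$ with $r'\ge r+2$. If $i'<i$, then
\[
\max\operatorname{supp}g_{i'}<\min\operatorname{supp}g_i\le\max\operatorname{supp}x_{l_r}<\min\operatorname{supp}x_{l_{r+1}},
\]
and if $i'>i$, then
\[
\min\operatorname{supp}g_{i'}>\max\operatorname{supp}g_i\ge\min\operatorname{supp}x_{l_{r'}}>\max\operatorname{supp}x_{l_{r+1}} .
\]
In both cases $i'\notin I_{l_{r+1}}$. So $I_{l_{r+1}}\subset\{i\}$, contradicting $|I_{l_{r+1}}|\ge2$.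
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\foreach \a/\b/\n in {0/1.6/1,1.9/3.4/2,3.8/4.4/3,4.7/8.9/4,9.3/10.8/5}
  \draw[very thick] (\a,0.5)--node[above]{$g_{\n}$}(\b,0.5);
\foreach \a/\b/\n in {1/2.2/1,2.8/5/2,5.6/6.4/3,7/7.8/4,8.4/10.4/5}
  \draw[very thick] (\a,0)--node[below]{$x_{\n}$}(\b,0);
\end{tikzpicture}
\caption{Supports of successive functionals $g_i$ and successive blocks $x_l$, drawn as intervals of $\mathbb N$. The first functional that meets a block, $g_1$, is set aside. Among the others, $x_2$ is met by $g_2,g_3,g_4$ and $x_5$ by $g_4,g_5$; these two index sets overlap, so $x_2$ and $x_5$ go into different classes. The block $x_1$ is met only by $g_2$, and the blocks $x_3,x_4$ only by $g_4$.}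
\label{fig:cases}
\end{figure}

\begin{proposition}\label{prop:upper}
Let $(x_j)$ be a normalized block sequence of $(e_n)$ and $k\in\mathbb N$. There is $j_0$ such that $\|\sum_{l=1}^kb_lx_{j_l}\|\le11\|b\|_M$ for all $j_0\le j_1<\dots<j_k$ and all $b\in\mathbb K^k$.
\end{proposition}

\begin{proof}
Let $s\ge\max(k,1/\delta_k)$ be an integer, with $\delta_k$ from Lemma~\ref{lem:B}, and choose $j_0$ with $\min\operatorname{supp}x_{j_0}\ge s$. Write $x_l$ for $x_{j_l}$ and $x=\sum_lb_lx_l$. We show that for every $f\in W$
\begin{equation}\label{eq:absorb}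
|f(x)|\le\tfrac12\|x\|+\tfrac{11}2\|b\|_M .
\end{equation}
Taking the supremum over $f$ and subtracting the finite quantity $\frac12\|x\|$ gives the proposition.

If $f\in G$, then $|f(x)|\le\|b\|_\infty\le\|b\|_M$. Otherwise let $f=\theta\sum\beta_ig_i$ be a $1$-representation and let $i_0$ be the first index such that $g_{i_0}$ meets $x$; if there is none, $f(x)=0$. Let
\[
I=\{i>i_0:g_i\text{ meets }x\},\qquad f'=\theta\sum_{i\in I}\beta_ig_i,\qquad I_l=\{i\in I:g_i\text{ meets }x_l\}.
\]
By \eqref{eq:key}, $|f(x)|\le\frac12\|x\|+|f'(x)|$ and $g_i\in G\cup W_s$ for $i\in I$. We split $f'(x)=\sum_lb_lf'(x_l)$ according to $|I_l|$; the $l$ with $I_l=\emptyset$ contribute nothing.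

\emph{(a) Blocks with $|I_l|\ge2$.} Since $f'(x_l)=\theta\sum_{i\in I_l}\beta_ig_i(x_l)$, Lemma~\ref{lem:closure}(b) gives $|f'(x_l)|\le\|\beta|_{I_l}\|_*$. By Lemma~\ref{lem:overlap}, applied to $(g_i)_{i\in I}$, and Lemma~\ref{lem:A}, applied to each class, these blocks contribute at most $2\|b\|_M$.

\emph{(b) Blocks with $|I_l|=1$.} Here many blocks may share the same functional, so we go one level down and use its flatness. For $i\in I$ let $\Lambda^i=\{l:I_l=\{i\}\}$; these sets are pairwise disjoint. We claim that
\begin{equation}\label{eq:seven}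
\Big|g_i\Big(\sum_{l\in\Lambda^i}b_lx_l\Big)\Big|\le7\|b|_{\Lambda^i}\|_p .
\end{equation}
If $g_i\in G$, its support is one point, so $\Lambda^i$ has at most one element $l$, and the left side is at most $|b_l|$. Otherwise $g_i\in W_s$; let $g_i=\theta\sum_t\gamma_th_t$ be an $s$-representation, so $\|\gamma\|_*\le1$ and $\|\gamma\|_\infty\le1/s\le\delta_k$. For $l\in\Lambda^i$ let $T_l=\{t:h_t\text{ meets }x_l\}$. If $|T_l|\le1$, then $|g_i(x_l)|\le\|\gamma\|_\infty\le1/s$, because $|h_t(x_l)|\le1$; the at most $k$ such $l$ contribute at most $\frac ks\|b|_{\Lambda^i}\|_\infty\le\|b|_{\Lambda^i}\|_p$. If $|T_l|\ge2$, then $|g_i(x_l)|\le\|\gamma|_{T_l}\|_*$ by Lemma~\ref{lem:closure}(b). By Lemma~\ref{lem:overlap}, applied to $(h_t)$ and $(x_l)_{l\in\Lambda^i}$, and Lemma~\ref{lem:B}, applied to each class, these $l$ contribute at most $2\cdot3\|b|_{\Lambda^i}\|_p$. This proves \eqref{eq:seven}. By \eqref{eq:seven}, the definition of $\|\cdot\|_*$ and Lemma~\ref{lem:C}, the blocks in (b) contribute at most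
\[
\theta\sum_{i\in I}|\beta_i|\cdot7\|b|_{\Lambda^i}\|_p\le\tfrac72\big\|(\|b|_{\Lambda^i}\|_p)_{i\in I}\big\|_M\le\tfrac72\|b\|_M .
\]
Adding (a) and (b), $|f'(x)|\le(2+\frac72)\|b\|_M$, which gives \eqref{eq:absorb}.
\end{proof}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be the space of Section~\ref{sec:space}.

\emph{Block sequences.} Let a normalized block sequence $(x_j)$ generate $\|\cdot\|_x$. Proposition~\ref{prop:upper} gives $\|b\|_x\le11\|b\|_M$. The subsequence $(x_j)_{j\in L}$ of Proposition~\ref{prop:lower} generates the same norm by Lemma~\ref{lem:elem}(a), so $\|b\|_x\ge c\|b\|_M$.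

\emph{Reflexivity.} We verify the two conditions of (T4). If $(e_n)$ is not shrinking, there are $x^*\in X^*$ and $\varepsilon>0$ such that for every $m$ some finitely supported normalized $x$ with $\min\operatorname{supp}x>m$ has $x^*(x)\ge\varepsilon$. Choosing such vectors successively gives a normalized block sequence with $x^*(x_j)\ge\varepsilon$. By Proposition~\ref{prop:upper}, for every $k$ and suitable $j_1<\dots<j_k$,
\[
k\varepsilon\le x^*\Big(\sum_{l\le k}x_{j_l}\Big)\le11\|x^*\|\varphi_M(k),
\]
contradicting $\varphi_M(k)/k\to0$. If $(e_n)$ is not boundedly complete, there is a divergent series $\sum a_ne_n$ with partial sums bounded by some $B$. By the Cauchy criterion there are $\varepsilon>0$ and successive finite intervals $J_1<J_2<\cdots$ such that $w_j=\sum_{n\in J_j}a_ne_n$ has $\|w_j\|\ge\varepsilon$. For finite $F$, the vector $\sum_{j\in F}(\varepsilon/\|w_j\|)w_j$ arises from a partial sum by multipliers in $[0,1]$, so $x_j=w_j/\|w_j\|$ satisfies $\|\sum_{j\in F}x_j\|\le B/\varepsilon$. Proposition~\ref{prop:lower} gives $c\,\varphi_M(n)\le B/\varepsilon$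 for all $n$, contradicting $\varphi_M(n)\to\infty$.

\emph{General sequences.} Let a seminormalized basic sequence $(y_n)$ in $X$ generate $\|\cdot\|_y$. It is weakly null. Indeed, a weak cluster point $y$ lies in the closed span of $(y_n)$ by (T1), and each coefficient functional of $(y_n)$, being continuous on that span and vanishing on all but one $y_n$, vanishes at $y$; so $y=0$. By reflexivity bounded sets are relatively weakly compact, so $0$, the only weak cluster point, is the weak limit. By (T3) there are a subsequence $(y_{n_i})$ and a block sequence $(w_i)$ with $\|y_{n_i}-w_i\|\to0$. Since $\|w_i\|\to\rho=\|e_1\|_y>0$ and no $w_i$ is zero, $(w_i)$ is seminormalized. By Lemma~\ref{lem:elem}, $(w_i)$ generates $\|\cdot\|_y$ and $(w_i/\|w_i\|)$ generates $\rho^{-1}\|\cdot\|_y$, which is equivalent to $\|\cdot\|_M$ by the first step.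
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:no}]
Apply Theorem~\ref{thm:A} to $M=M_p$ and use Proposition~\ref{prop:examples}. An infinite-dimensional closed subspace has spreading models, as the two cases in the proof in Section~\ref{sec:forced} show, and each of them is a spreading model of $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\emph{(3)}]
Let $X$ be the space of Theorem~\ref{thm:A} for $M=M_p$, and let $p'$ be its index. By Proposition~\ref{prop:examples} its spreading model is not equivalent to the basis of $c_0$ or of any $\ell_r$. Since $\|\cdot\|_y$ is equivalent to $\|\cdot\|_M$, \eqref{eq:index} applied to $\mathbf 1_n$ gives $\varphi_M(n)\ge c'n^{1/p'}$ for some $c'>0$ and $\varphi_M(n)\le C_r''n^{1/r}$ for $1\le r<p'$; also $\varphi_M(n)\le n$. Hence $\log\varphi_M(n)/\log n\to1/p'$, and \eqref{eq:phiex} gives $p'=p$.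
\end{proof}

\begin{remark}
The constant $11$ in Proposition~\ref{prop:upper} is the same for all normalized block sequences, in agreement with Lemma~\ref{lem:submult}. For $M=M_p$ the constant $c$ in Proposition~\ref{prop:lower} cannot be chosen independently of the sequence. Otherwise, by the last step of the proof of Theorem~\ref{thm:A} with $\rho=1$, every normalized weakly null basic sequence that generates a spreading model would satisfy $c\|\cdot\|_M\le\|\cdot\|_y\le11\|\cdot\|_M$, and Theorem~\ref{thm:B}(2) would make $\|\cdot\|_M$ equivalent to $\|\cdot\|_p$.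
\end{remark}

\begin{thebibliography}{9}

\bibitem{AOST}
Androulakis, Odell, Schlumprecht and Tomczak-Jaegermann,
Canad. J. Math. \textbf{57} (2005).

\bibitem{FPR}
Valentin Ferenczi, Anna Maria Pelczar and Christian Rosendal,
\emph{On a question of Haskell P. Rosenthal},
arXiv:math/0212166 (2002).

\end{thebibliography}
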